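\title{Traces of powers of the antipode are not invariants of the representation category}

\begin{abstract}
For a finite-dimensional Hopf algebra $H$ over an algebraically closed field of characteristic zero, the traces of the antipode $S$ and of $S^2$ depend only on the tensor category of finite-dimensional $H$-modules. We show that this fails for higher powers: $\operatorname{Tr}(S^n)$ is an invariant of the tensor category if and only if $|n|\le 2$. The orders of $S$ and of $S^2$ are not invariants either. The examples are obtained from $(U\otimes U)\rtimes\mathbb Z_2$, with $U$ the Drinfeld double of a generalized Taft algebra, by twisting one of the two tensor factors by the $R$-matrix of $U$.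
\end{abstract}

\section{Introduction}

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero. For a finite-dimensional Hopf algebra $H$ over $\Bbbk$ with comultiplication $\Delta$, counit $\varepsilon$ and antipode $S$, let $\mathcal C(H)$ be the finite tensor category of finite-dimensional left $H$-modules. The tensor product of two modules is formed with $\Delta$, the unit object is $\Bbbk$ with action $\varepsilon$, and the dual $V^*$ carries the action $(h\phi)(v)=\phi(S(h)v)$. A \emph{tensor equivalence} is a $\Bbbk$-linear equivalence $F$ together with natural isomorphisms $F(V)\otimes F(W)\to F(V\otimes W)$ compatible with the associativity and unit constraints; we write $\mathcal C(H)\simeq\mathcal C(K)$ if one exists. A quantity attached to $H$ is an \emph{invariant of $\mathcal C(H)$} if it takes the same value on $H$ and $K$ whenever $\mathcal C(H)\simeq\mathcal C(K)$.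

The antipode encodes duality in $\mathcal C(H)$, so it is natural to ask how much of the linear map $S\colon H\to H$ the category remembers. By a theorem of Radford (1976), $S$ has finite order. It is therefore diagonalizable with roots of unity as eigenvalues, and in characteristic zero the power sums $\operatorname{Tr}(S^n)$, $n\ge1$, determine these eigenvalues with their multiplicities. So the sequence $\{\operatorname{Tr}(S^n)\}$ records exactly the conjugacy class of the linear map $S$, and in particular its order. For a group algebra $\Bbbk G$ we have $S(g)=g^{-1}$, and the sequence alternates between $\#\{g\in G: g^2=1\}$ and $|G|$.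

Three numbers of this kind are known to be invariants. The traces $\operatorname{Tr}(S)$ and $\operatorname{Tr}(S^2)$ coincide with the generalized Frobenius--Schur indicators $\nu_2^{\mathrm{KMN}}(H)$ and $\nu_0^{\mathrm{KMN}}(H)$ of Kashina, Montgomery and Ng, and these indicators are invariants of $\mathcal C(H)$. Also $\operatorname{Tr}(S^0)=\dim H$ is the Frobenius--Perron dimension of $\mathcal C(H)$ \cite{EO}, hence an invariant. If $S^2=\mathrm{id}$ for both $H$ and $K$, these facts already make the two sequences agree. This suggests a positive answer to the following question, posed by Negron and Ng \cite{NN}.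

\medskip
\noindent\textbf{Question.} \emph{Let $H$ and $K$ be finite-dimensional Hopf algebras over $\Bbbk$ with antipodes $S_H$ and $S_K$, and suppose $\mathcal C(H)\simeq\mathcal C(K)$. Must $\operatorname{Tr}(S_H^n)=\operatorname{Tr}(S_K^n)$ hold for all $n\in\mathbb N$?}
\medskip

The answer is no. Our pairs consist of a Hopf algebra $L$ and a Drinfeld twist $L^J$ of it: the same algebra with comultiplication $J\Delta(\cdot)J^{-1}$ (Section~\ref{sec:twists}).

\begin{theorem}\label{thm:main}
For every integer $r\ge2$ there are a Hopf algebra $L$ with $\dim L=2r^{12}$ and a Drinfeld twist $J\in L\otimes L$, so that $\mathcal C(L)\simeq\mathcal C(L^J)$ as tensor categories, such that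
\begin{enumerate}
\item[(1)] $\operatorname{Tr}(S_L^{2r})=2r^{12}$ and $\operatorname{Tr}(S_{L^J}^{2r})=r^{12}$;
\item[(2)] if $r$ is odd, $\operatorname{Tr}(S_L^{r})-\operatorname{Tr}(S_{L^J}^{r})=r^6\ne0$;
\item[(3)] $S_L$ has order $2r$ and $S_{L^J}$ has order $2r^2$.
\end{enumerate}
\end{theorem}

For $r=2$ this is a Hopf algebra of dimension $8192$ with $\operatorname{Tr}(S_L^4)=8192$ and $\operatorname{Tr}(S_{L^J}^4)=4096$. Items (1) and (2) together cover every exponent $n\ge3$, which leads to the sharp form of the answer.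

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For $n\in\mathbb Z$, the number $\operatorname{Tr}(S^n)$ is an invariant of $\mathcal C(H)$ for all finite-dimensional $H$ if and only if $|n|\le2$.
\item[(b)] Let $\mathcal C(H)\simeq\mathcal C(K)$, let $M$ be a common multiple of the orders of $S_H$ and $S_K$, and let $d=\gcd(n,M)$. Then $\operatorname{Tr}(S_H^n)=\operatorname{Tr}(S_K^n)$ if and only if $\operatorname{Tr}(S_H^d)=\operatorname{Tr}(S_K^d)$. In particular equality holds whenever $d\in\{1,2,M\}$.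
\item[(c)] The orders of $S$ and of $S^2$ are not invariants of $\mathcal C(H)$.
\end{enumerate}
\end{theorem}

Here is the idea. A twist changes $S^2$ by an inner automorphism. For the $R$-matrix of a quasitriangular Hopf algebra $U$, the conjugating element is a grouplike element $\gamma$, and $\gamma^r$ is central in $U$ as soon as $S_U^{2r}=\mathrm{id}$. Inside $U$, then, $\gamma^r$ has no effect on the $2r$-th power of the twisted antipode, even when $\gamma^r\neq1$. We make it visible by embedding $U$ in a Hopf algebra $L$ that still satisfies $S_L^{2r}=\mathrm{id}$ but in which $\gamma^r$ is no longer central (Section~\ref{sec:L}). It then remains to find $U$ with $S_U^{2r}=\mathrm{id}$ and $\gamma^r\ne1$ (Section~\ref{sec:double}).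

\subsection*{Conventions}
We write $\Delta(h)=h_{(1)}\otimes h_{(2)}$, $\Delta^{\mathrm{op}}(h)=h_{(2)}\otimes h_{(1)}$, and $m$ for the multiplication map. The antipode is the inverse of $\mathrm{id}$ in the convolution algebra $\operatorname{End}(H)$, with product $(\phi*\psi)(h)=\phi(h_{(1)})\psi(h_{(2)})$ and unit $h\mapsto\varepsilon(h)1$. It is an algebra anti-automorphism and satisfies $\Delta S=(S\otimes S)\Delta^{\mathrm{op}}$. An element $g$ is \emph{grouplike} if $\Delta(g)=g\otimes g$ and $\varepsilon(g)=1$. Grouplike elements are linearly independent and form a finite group $G(H)$, with $S(g)=g^{-1}$.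

\section{Twists and their antipodes}\label{sec:twists}

Let $H$ be a finite-dimensional Hopf algebra. A \emph{(Drinfeld) twist} is an invertible element $J=\sum J^1\otimes J^2\in H\otimes H$ that is counital, $(\varepsilon\otimes\mathrm{id})(J)=1=(\mathrm{id}\otimes\varepsilon)(J)$, and satisfies the cocycle identity
\begin{equation}\label{eq:cocycle}
(J\otimes1)\,(\Delta\otimes\mathrm{id})(J)=(1\otimes J)\,(\mathrm{id}\otimes\Delta)(J).
\end{equation}
Let $H^J$ be the algebra $H$ with the same counit and with $\Delta^J(h)=J\Delta(h)J^{-1}$. Put $\beta=\sum J^1S(J^2)$. For the twists used below $\beta$ is visibly invertible, so we take this as a hypothesis.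

\begin{lemma}\label{lem:twist}
Let $J$ be a twist for $H$ with $\beta$ invertible. Then $H^J$ is a Hopf algebra, $\mathcal C(H)\simeq\mathcal C(H^J)$, and the antipode $S_J$ of $H^J$ satisfies
\begin{equation}\label{eq:SJ}
S_J(h)=\beta S(h)\beta^{-1},\qquad S_J^2(h)=g\,S^2(h)\,g^{-1}\quad\text{with } g=\beta S(\beta)^{-1}.
\end{equation}
\end{lemma}

\begin{proof}
The map $\Delta^J$ is an algebra map. The iterated coproducts $(\Delta^J\otimes\mathrm{id})\Delta^J(h)$ and $(\mathrm{id}\otimes\Delta^J)\Delta^J(h)$ are the conjugates of $h_{(1)}\otimes h_{(2)}\otimes h_{(3)}$ by the left and the right side of \eqref{eq:cocycle}, so $\Delta^J$ is coassociative. The counit axiom holds because $\varepsilon\otimes\mathrm{id}$ and $\mathrm{id}\otimes\varepsilon$ are algebra maps sending $J$ to $1$. So $H^J$ is a bialgebra.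

Write $J^{-1}=\sum\bar J^1\otimes\bar J^2$. Since $S$ reverses products, $\sum\bar J^1\beta S(\bar J^2)=m(\mathrm{id}\otimes S)(J^{-1}J)=1$. With $S_J(h):=\beta S(h)\beta^{-1}$ we get
\[
m(\mathrm{id}\otimes S_J)\Delta^J(h)=\sum J^1h_{(1)}\bigl(\bar J^1\beta S(\bar J^2)\bigr)S(h_{(2)})S(J^2)\beta^{-1}=\varepsilon(h)\beta\beta^{-1}=\varepsilon(h)1 .
\]
Thus $S_J$ is a right convolution inverse of $\mathrm{id}$ for $H^J$. It is a two-sided inverse because the convolution algebra is finite-dimensional. Moreover $S_J^2(h)=\beta S\bigl(\beta S(h)\beta^{-1}\bigr)\beta^{-1}=\beta S(\beta)^{-1}S^2(h)S(\beta)\beta^{-1}$, and $S(\beta)\beta^{-1}=g^{-1}$.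

For the equivalence take the identity functor $F\colon\mathcal C(H)\to\mathcal C(H^J)$ with the maps $F(V)\otimes F(W)\to F(V\otimes W)$, $v\otimes w\mapsto J^{-1}(v\otimes w)$. They are module maps because $J^{-1}\Delta^J(h)=\Delta(h)J^{-1}$. On a triple tensor product the two composites are the actions of $(\Delta\otimes\mathrm{id})(J^{-1})(J^{-1}\otimes1)$ and $(\mathrm{id}\otimes\Delta)(J^{-1})(1\otimes J^{-1})$, which are the inverses of the two sides of \eqref{eq:cocycle}. Compatibility with the unit is counitality.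
\end{proof}

\section{The $R$-matrix as a twist}\label{sec:R}

To change traces we need a twist for which the element $g$ in \eqref{eq:SJ} is under control. Quasitriangular Hopf algebras supply one.

A finite-dimensional Hopf algebra $U$ with antipode $S$ is \emph{quasitriangular} with $R$-matrix $R=\sum R^1\otimes R^2\in U\otimes U$ if $R$ is invertible and
\[
R\Delta(h)R^{-1}=\Delta^{\mathrm{op}}(h),\qquad(\Delta\otimes\mathrm{id})(R)=R_{13}R_{23},\qquad(\mathrm{id}\otimes\Delta)(R)=R_{13}R_{12},
\]
where $R_{13}=\sum R^1\otimes1\otimes R^2$, and so on. Put $R_{21}=\sum R^2\otimes R^1$ and $u=\sum S(R^2)R^1$. We use the following standard facts (\cite{Drinfeld}; \cite[VIII]{Kassel}; \cite[\S10.1]{Montgomery}):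
\begin{enumerate}
\item[(Q1)] $R$ is counital, $R_{12}R_{13}R_{23}=R_{23}R_{13}R_{12}$, and $(S\otimes S)(R)=R$;
\item[(Q2)] $u$ is invertible and $S^2(h)=uhu^{-1}$ for all $h\in U$;
\item[(Q3)] $\Delta(u)=(R_{21}R)^{-1}(u\otimes u)=(u\otimes u)(R_{21}R)^{-1}$.
\end{enumerate}

\begin{lemma}\label{lem:R}
The element $R$ is a twist for $U$. Put $\beta_0=\sum R^1S(R^2)$ and $\gamma=\beta_0S(\beta_0)^{-1}$. Then:
\begin{enumerate}
\item[(i)] $\beta_0=S(u)$, which is invertible, and $\gamma=S(u)u^{-1}$;
\item[(ii)] $\beta_0S(a)\beta_0^{-1}=S^{-1}(a)$ and $\gamma a\gamma^{-1}=S^{-4}(a)$ for $a\in U$;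
\item[(iii)] $\gamma$ is grouplike; in particular $S^2(\gamma)=\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $J=R$ the two sides of \eqref{eq:cocycle} are $R_{12}R_{13}R_{23}$ and $R_{23}R_{13}R_{12}$, so $R$ is a twist by (Q1).

(i) Applying $a\otimes b\mapsto aS(b)$ to $R=(S\otimes S)(R)$ gives $\beta_0=\sum S(R^1)S^2(R^2)=S(u)$. By (Q2), $S(\beta_0)=S^2(u)=u$.

(ii) We have $S(u)S(a)S(u)^{-1}=S(u^{-1}au)=S(S^{-2}(a))=S^{-1}(a)$. So the antipode of $U^R$ is $S^{-1}$, and \eqref{eq:SJ} gives $S^{-2}(h)=\gamma S^2(h)\gamma^{-1}$. Put $h=S^{-2}(a)$.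

(iii) Flipping the first expression in (Q3) gives $\Delta^{\mathrm{op}}(u)=(RR_{21})^{-1}(u\otimes u)$. The anti-automorphism $S\otimes S$ fixes $R$ and $R_{21}$, so it sends $RR_{21}$ to $R_{21}R$, and
\[
\Delta(S(u))=(S\otimes S)\Delta^{\mathrm{op}}(u)=(S(u)\otimes S(u))(R_{21}R)^{-1}.
\]
Inverting the second expression in (Q3) gives $\Delta(u^{-1})=R_{21}R\,(u^{-1}\otimes u^{-1})$. The product of the two formulas is $\Delta(\gamma)=\gamma\otimes\gamma$. Applying $\varepsilon\otimes\mathrm{id}$ gives $\gamma=\varepsilon(\gamma)\gamma$, so $\varepsilon(\gamma)=1$.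
\end{proof}

The twisted Hopf algebra $U^R$ is $U^{\mathrm{cop}}$, that is, $U$ with the opposite comultiplication and antipode $S^{-1}$. Its antipode has the same order as $S$, so twisting $U$ itself does not change the order. Part (ii) explains why: if $S^{2r}=\mathrm{id}$, then conjugation by $\gamma^r$ is $S^{-4r}=\mathrm{id}$, and $\gamma^r$ is central in $U$.

\section{Twisting one factor of $(U\otimes U)\rtimes\mathbb Z_2$}\label{sec:L}

Let $(U,R)$ be as in Section~\ref{sec:R}, with antipode $S$. We want a Hopf algebra containing $U$ whose antipode is built from $S$ alone, and in which a nontrivial central grouplike element of $U$ is no longer central. We take two copies of $U$ and adjoin an element that exchanges them.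

Let $U\otimes U$ have the tensor product Hopf structure and let $\tau(a\otimes b)=b\otimes a$, a Hopf algebra automorphism with $\tau^2=\mathrm{id}$. Let
\[
L=(U\otimes U)\rtimes\Bbbk\langle t\rangle=(U\otimes U)\oplus(U\otimes U)t,\qquad t^2=1,\qquad t(a\otimes b)t=b\otimes a,
\]
with $\Delta(yt^e)=y_{(1)}t^e\otimes y_{(2)}t^e$ and $\varepsilon(yt^e)=\varepsilon(y)$ for $y\in U\otimes U$ and $e\in\{0,1\}$. These maps are multiplicative because $\tau$ is a coalgebra map. The map $yt^e\mapsto t^eS_{U\otimes U}(y)$ is an antipode: $y_{(1)}t^et^eS_{U\otimes U}(y_{(2)})=\varepsilon(y)1$, and $t^eS_{U\otimes U}(y_{(1)})y_{(2)}t^e=\varepsilon(y)1$. So $L$ is a Hopf algebra of dimension $2(\dim U)^2$, and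
\begin{equation}\label{eq:SL}
S_L(a\otimes b)=S(a)\otimes S(b),\qquad S_L\bigl((a\otimes b)t\bigr)=\bigl(S(b)\otimes S(a)\bigr)t .
\end{equation}
In particular $S_L^2$ acts as $S^2\otimes S^2$ on both summands.

Let $\iota\colon U\to L$, $a\mapsto a\otimes1$, an injective Hopf algebra map, and let $J=(\iota\otimes\iota)(R)$. Then $J$ is a twist for $L$ with $\beta=\beta_0\otimes1$ invertible and $g=\gamma\otimes1$. By Lemma~\ref{lem:twist}, $\mathcal C(L)\simeq\mathcal C(L^J)$. Write $S_J$ for the antipode of $L^J$. The effect of the twist is already visible on the element $t$: while $S_L(t)=t$, we have $S_J^2(t)=gtg^{-1}=(\gamma\otimes\gamma^{-1})t$. On the second summand $\gamma$ acts by multiplication rather than by conjugation, and multiplication by a nontrivial grouplike element has trace zero. For $h\in U$ let $\ell_h$ and $\rho_h$ be left and right multiplication by $h$ on $U$.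

\begin{lemma}\label{lem:zero}
If $h\in G(U)$ and $h\ne1$, then $\operatorname{Tr}(\ell_h)=\operatorname{Tr}(\rho_h)=0$.
\end{lemma}

\begin{proof}
By the Nichols--Zoeller theorem, a finite-dimensional Hopf algebra is free as a left and as a right module over any Hopf subalgebra. Apply this to the group algebra $\Bbbk\langle h\rangle$. If $w_1,\dots,w_s$ is a basis of $U$ as a left $\Bbbk\langle h\rangle$-module, then $\ell_h$ permutes the $\Bbbk$-basis $\{h^iw_j\}$ of $U$ without fixed points. The same argument on the right treats $\rho_h$.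
\end{proof}

\begin{example}[the fourth power]\label{ex:four}
Suppose $S^4=\mathrm{id}$ and $\gamma^2\ne1$. Then $S_L^4=\mathrm{id}$. Since $S_L^2(g)=g$, formula \eqref{eq:SJ} gives $S_J^4(h)=g^2S_L^4(h)g^{-2}=g^2hg^{-2}$. As $\gamma^2$ is central in $U$, this is the identity on $U\otimes U$. On the other summand,
\[
(\gamma^2\otimes1)(a\otimes b)\,t\,(\gamma^{-2}\otimes1)=(\gamma^2a\otimes b\gamma^{-2})\,t,
\]
which is the map $\ell_{\gamma^2}\otimes\rho_{\gamma^{-2}}$, of trace $0$. So $\operatorname{Tr}(S_L^4)=2(\dim U)^2$ and $\operatorname{Tr}(S_J^4)=(\dim U)^2$: half of the trace disappears.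
\end{example}

Odd powers exchange the two tensor factors on $(U\otimes U)t$, so for them we need $S_J$ itself and not only its square. The next proposition treats all powers.

\begin{proposition}\label{prop:traces}
For $k\ge0$, the map $S_J^{2k}$ acts as $S^{-2k}\otimes S^{2k}$ on $U\otimes U$, and
\begin{equation}\label{eq:even}
S_J^{2k}\bigl((a\otimes b)t\bigr)=\bigl(\gamma^kS^{2k}(a)\otimes S^{2k}(b)\gamma^{-k}\bigr)t .
\end{equation}
For $k\ge0$ and odd $n\ge1$,
\begin{align*}
\operatorname{Tr}(S_L^{2k})&=2\operatorname{Tr}(S^{2k})^2,\\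
\operatorname{Tr}(S_J^{2k})&=\operatorname{Tr}(S^{-2k})\operatorname{Tr}(S^{2k})+\operatorname{Tr}(\ell_{\gamma^k}S^{2k})\operatorname{Tr}(\rho_{\gamma^{-k}}S^{2k}),\\
\operatorname{Tr}(S_L^{n})&=\operatorname{Tr}(S^n)^2+\operatorname{Tr}(S^{2n}),\\
\operatorname{Tr}(S_J^{n})&=\operatorname{Tr}(S^{-n})\operatorname{Tr}(S^n)+\operatorname{Tr}(\ell_{\gamma^n}S^{2n}).
\end{align*}
\end{proposition}

\begin{proof}
Conjugate \eqref{eq:SL} by $\beta=\beta_0\otimes1$. By Lemma~\ref{lem:R}(ii) and $t(\beta_0^{-1}\otimes1)=(1\otimes\beta_0^{-1})t$,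
\[
S_J(a\otimes b)=S^{-1}(a)\otimes S(b),\qquad S_J\bigl((a\otimes b)t\bigr)=\bigl(\beta_0S(b)\otimes S(a)\beta_0^{-1}\bigr)t .
\]
So $S_L$ and $S_J$ preserve both summands, and on $U\otimes U$ their $j$-th powers are $S^j\otimes S^j$ and $S^{-j}\otimes S^j$. This gives the contribution of the first summand to each trace.

Identify $(U\otimes U)t$ with $U\otimes U$. There $S_J$ is $T=(P\otimes Q)\tau$ with $P(y)=\beta_0S(y)$ and $Q(y)=S(y)\beta_0^{-1}$. Since $\tau(P\otimes Q)=(Q\otimes P)\tau$, we have $T^2=PQ\otimes QP$, and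
\[
PQ(a)=\beta_0S(\beta_0)^{-1}S^2(a)=\gamma S^2(a),\qquad QP(b)=S^2(b)S(\beta_0)\beta_0^{-1}=S^2(b)\gamma^{-1}.
\]
Because $S^2$ is an algebra map fixing $\gamma$, it commutes with $\ell_\gamma$ and $\rho_{\gamma^{-1}}$. Hence $(PQ)^k=\ell_{\gamma^k}S^{2k}$ and $(QP)^k=\rho_{\gamma^{-k}}S^{2k}$. Now $T^{2k}=(PQ)^k\otimes(QP)^k$ gives \eqref{eq:even} and the second trace formula.

For linear maps $X,Y$ on $U$ with matrices $(X_{ij})$, $(Y_{ij})$ in a basis $\{v_i\}$, the coefficient of $v_i\otimes v_j$ in $(X\otimes Y)\tau(v_i\otimes v_j)=Xv_j\otimes Yv_i$ is $X_{ij}Y_{ji}$. Therefore $\operatorname{Tr}((X\otimes Y)\tau)=\operatorname{Tr}(XY)$. For $n=2k+1$ we have $T^n=\bigl((PQ)^kP\otimes(QP)^kQ\bigr)\tau$ and $(PQ)^kP(QP)^kQ=(PQ)^{2k+1}$, so $\operatorname{Tr}(T^n)=\operatorname{Tr}(\ell_{\gamma^n}S^{2n})$.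

On the second summand $S_L$ is $(S\otimes S)\tau$. Its even powers are $S^{2k}\otimes S^{2k}$, and its odd powers are $(S^n\otimes S^n)\tau$, of trace $\operatorname{Tr}(S^{2n})$.
\end{proof}

\begin{corollary}\label{cor:criterion}
Suppose $r\ge2$, $S^{2r}=\mathrm{id}$ and $\gamma^r\ne1$. Then $\operatorname{Tr}(S_L^{2r})=2(\dim U)^2$ and $\operatorname{Tr}(S_J^{2r})=(\dim U)^2$. If $r$ is odd, then $\operatorname{Tr}(S_L^r)-\operatorname{Tr}(S_J^r)=\dim U$.
\end{corollary}

\begin{proof}
Take $k=r$ in Proposition~\ref{prop:traces}. Then $S^{\pm2r}=\mathrm{id}$, and $\operatorname{Tr}(\ell_{\gamma^r})=0$ by Lemma~\ref{lem:zero}. For $r$ odd take $n=r$. Since $S^{-r}=S^r$, the first terms of the two formulas agree, and the difference is $\operatorname{Tr}(\mathrm{id}_U)-\operatorname{Tr}(\ell_{\gamma^r})=\dim U$.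
\end{proof}

\begin{remark}
The hypothesis $S^{2r}=\mathrm{id}$ spares us from comparing $\operatorname{Tr}(S^{-n})$ with $\operatorname{Tr}(S^n)$. If $S^{2r}=\mathrm{id}$ but $\gamma^r=1$, the same formulas show that the traces in the corollary agree for $L$ and $L^J$. For $r=1$ the hypotheses cannot be met, since the same proof would then contradict the invariance of $\operatorname{Tr}(S^2)$.
\end{remark}

\section{The double of a generalized Taft algebra}\label{sec:double}

We need a quasitriangular $U$ with $S^{2r}=\mathrm{id}$ and $\gamma^r\ne1$. The Drinfeld double turns any finite-dimensional Hopf algebra $A$ into a quasitriangular one whose $S^2$ has the same order as $S_A^2$. We first give a formula for the part of $\gamma$ that lies in $A$, and then choose $A$.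

\subsection*{The element $\gamma$ in a Drinfeld double}
Let $A$ be a finite-dimensional Hopf algebra. The dual $A^*$ is a Hopf algebra with product $(pp')(y)=p(y_{(1)})p'(y_{(2)})$, unit $\varepsilon_A$ and counit $p\mapsto p(1)$. Its grouplike elements are the algebra maps $A\to\Bbbk$. We recall the double $D(A)$ from \cite[IX.4]{Kassel}. As a coalgebra it is $A^{*\mathrm{cop}}\otimes A$. It contains $A^{*\mathrm{cop}}$ and $A$ as Hopf subalgebras, and $p\otimes b$ is the product $pb$. Products in the other order are given by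
\begin{equation}\label{eq:straighten}
b\,p=p\bigl(S_A^{-1}(b_{(3)})\,?\,b_{(1)}\bigr)\,b_{(2)}\qquad(b\in A,\ p\in A^*),
\end{equation}
where $p(y\,?\,z)$ is the functional $w\mapsto p(ywz)$. The antipode $S$ of $D(A)$ is $S_A$ on $A$ and $p\mapsto p\circ S_A^{-1}$ on $A^*$. The double is quasitriangular with $R=\sum_{e\in\mathcal B}e\otimes e^*$, where $\mathcal B$ is a basis of $A$ and $\{e^*\}$ is the dual basis. Since $S^{2k}(pb)=(p\circ S_A^{-2k})\,S_A^{2k}(b)$, the map $S^2$ has the same order as $S_A^2$.

\begin{lemma}\label{lem:component}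
In $U=D(A)$ we have $\gamma=fa$ with $f\in G(A^*)$, $a\in G(A)$ and $fa=af$. Moreover
\begin{equation}\label{eq:a}
a=\sum_{e\in\mathcal B}\bigl\langle e^*,\;S_A^{-1}(e_{(1)})\,S_A^{-2}(e_{(3)})\bigr\rangle\,e_{(2)} .
\end{equation}
\end{lemma}

\begin{proof}
Let $\pi(pb)=p(1)b$ and $\pi'(pb)=\varepsilon(b)p$. These are coalgebra maps to $A$ and $A^{*\mathrm{cop}}$, so $a:=\pi(\gamma)$ and $f:=\pi'(\gamma)$ are grouplike by Lemma~\ref{lem:R}(iii). In the tensor product coalgebra, $(\pi'\otimes\pi)\Delta$ is the identity, and so $\gamma=(\pi'\otimes\pi)(\gamma\otimes\gamma)=f\otimes a=fa$. For the grouplike element $a$, \eqref{eq:straighten} reads $ap=p(a^{-1}\,?\,a)\,a$. Since $f$ is an algebra map to $\Bbbk$, we have $f(a^{-1}wa)=f(w)$, and $af=fa$.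

To compute $a$ without inverting $u$, we apply $\pi$ to the identity $\gamma u=S(u)$ from Lemma~\ref{lem:R}(i), where $u=\sum_eS(e^*)e$ and $S(u)=\beta_0=\sum_eeS(e^*)$. As $\pi$ is defined on products $pb$, we first move all functionals to the left with \eqref{eq:straighten}. On the left side,
\[
\pi(\gamma u)=\sum_e\pi\bigl(f\cdot S(e^*)(a^{-1}\,?\,a)\cdot ae\bigr)=\sum_ef(1)\,e^*\bigl(S_A^{-1}(1)\bigr)\,ae=a\sum_ee^*(1)e=a .
\]
On the right side,
\[
\pi\Bigl(\sum_eeS(e^*)\Bigr)=\sum_e\bigl\langle e^*,\,S_A^{-1}\bigl(S_A^{-1}(e_{(3)})\,e_{(1)}\bigr)\bigr\rangle\,e_{(2)},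
\]
and $S_A^{-1}\bigl(S_A^{-1}(e_{(3)})e_{(1)}\bigr)=S_A^{-1}(e_{(1)})S_A^{-2}(e_{(3)})$.
\end{proof}

Since $f$ and $a$ commute, $\gamma^k=f^ka^k$, and this equals $1$ if and only if $f^k=\varepsilon_A$ and $a^k=1$. So it is enough to make the order of $a$ large compared with that of $S_A^2$; we never need to compute $f$.

\subsection*{The algebra $A$}
Fix $r\ge2$ and a primitive $r$-th root of unity $q\in\Bbbk$. The Gaussian binomial coefficients $\binom li_q$ are defined by $\binom l0_q=1$, $\binom li_q=0$ for $i>l$, and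
\begin{equation}\label{eq:pascal}
\binom{l+1}{i+1}_q=\binom l{i+1}_q+q^{\,l-i}\binom li_q .
\end{equation}
They satisfy $\binom li_q[i]!\,[l-i]!=[l]!$, where $[j]=1+q+\dots+q^{j-1}$ and $[j]!=[1]\cdots[j]$. Since $[r]=0$ and $[j]\neq0$ for $0<j<r$, we have $\binom ri_q=0$ for $0<i<r$. If $YX=qXY$, then
\begin{equation}\label{eq:binomial}
(X+Y)^l=\sum_{i=0}^l\binom li_qX^iY^{l-i};
\end{equation}
this follows from \eqref{eq:pascal} by induction, multiplying by $X+Y$ on the right and using $Y^{l-i}X=q^{l-i}XY^{l-i}$.

Let $A$ be the generalized Taft algebra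
\[
A=\Bbbk\langle c,x\mid c^{r^2}=1,\ x^r=0,\ cx=q\,xc\rangle,\qquad\Delta(c)=c\otimes c,\qquad\Delta(x)=x\otimes1+c\otimes x,
\]
with $\varepsilon(c)=1$ and $\varepsilon(x)=0$. As an algebra it is the skew group algebra of the cyclic group $\langle c\rangle$ of order $r^2$ acting on $\Bbbk[x]/(x^r)$ by $x\mapsto qx$. So it has basis $\mathcal B=\{c^jx^l: 0\le j<r^2,\ 0\le l<r\}$ and dimension $r^3$. The comultiplication respects $x^r=0$: we have $(c\otimes x)(x\otimes1)=q(x\otimes1)(c\otimes x)$, so \eqref{eq:binomial} gives $\Delta(x)^r=x^r\otimes1+c^r\otimes x^r=0$. From $cx=qxc$ we get $xc^{-1}=qc^{-1}x$. The antipode is the anti-automorphism with $S_A(c)=c^{-1}$ and $S_A(x)=-c^{-1}x$. Hence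
\[
S_A^2(c)=c,\qquad S_A^2(x)=c^{-1}xc=q^{-1}x,\qquad S_A^{-1}(x)=S_A^{-2}(-c^{-1}x)=-qc^{-1}x=-xc^{-1},
\]
and $S_A^2$ has order $r$.

The relation $c^{r^2}=1$ is chosen so that $c^r$ is a central grouplike element different from $1$. With the relation $c^r=1$ instead, the grouplike elements $a$ and $f$ of Lemma~\ref{lem:component} would satisfy $a^r=1$ and $f^r=\varepsilon$, so $\gamma^r=1$ and Corollary~\ref{cor:criterion} would not apply. (Here $a$ is a power of $c$, because $\Delta$ preserves the degree in $x$ and the top-degree part of $a$ must therefore have degree $0$.)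

\begin{example}[$r=2$]\label{ex:two}
Let $q=-1$, so $\dim A=8$, $c^4=1$, $x^2=0$ and $cx=-xc$. We evaluate \eqref{eq:a}. For $e=c^j$ we have $S_A^{-1}(c^j)S_A^{-2}(c^j)=1$, so only $j=0$ contributes, and it contributes $1$. For $e=c^jx$,
\[
e_{(1)}\otimes e_{(2)}\otimes e_{(3)}=c^jx\otimes c^j\otimes c^j+c^{j+1}\otimes c^jx\otimes c^j+c^{j+1}\otimes c^{j+1}\otimes c^jx .
\]
The products $S_A^{-1}(e_{(1)})S_A^{-2}(e_{(3)})$ for the three terms are
\[
-xc^{-1}c^{-j}\cdot c^j=c^{-1}x,\qquad c^{-j-1}\cdot c^j=c^{-1},\qquad c^{-j-1}\cdot(-c^jx)=-c^{-1}x .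
\]
The functional $e^*$ kills the second product, which has the wrong degree in $x$, and it kills the other two unless $c^j=c^{-1}$. For $c^j=c^{-1}$ the contributions are $c^{-1}$ and $-1$. So $a=1+c^{-1}-1=c^{-1}$, and $\gamma^2=f^2c^2\ne1$. Since $S^4=\mathrm{id}$ and $\dim D(A)=64$, Example~\ref{ex:four} gives $\operatorname{Tr}(S_L^4)=8192$ and $\operatorname{Tr}(S_J^4)=4096$.
\end{example}

For general $r$ the same two things happen: the terms with $x$ in the middle factor drop out, and all remaining terms but one cancel. The cancellation is now governed by the vanishing of $\binom ri_q$.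

\begin{proposition}\label{prop:gamma}
Let $U=D(A)$. Then $\dim U=r^6$, the map $S^2$ has order $r$, and $\gamma=fa$ with $f\in G(A^*)$ and $a=c^{1-r}$. The element $\gamma$ has order exactly $r^2$; in particular $\gamma^r\ne1$.
\end{proposition}

\begin{proof}
The first two claims follow from $\dim A=r^3$ and the order of $S_A^2$. We evaluate \eqref{eq:a}.

\emph{Reduction by degree.} Grade $A$ by $\deg c=0$ and $\deg x=1$. The multiplication, $\Delta$ and $S_A^{\pm1}$ preserve the degree. Let $e=c^jx^l$. The functional $e^*$ vanishes in degrees other than $l$, so a homogeneous term of $e_{(1)}\otimes e_{(2)}\otimes e_{(3)}$ contributes only if its middle factor has degree $0$. We have $x_{(1)}\otimes x_{(2)}\otimes x_{(3)}=X_1+X_2+X_3$ with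
\[
X_1=x\otimes1\otimes1,\qquad X_2=c\otimes x\otimes1,\qquad X_3=c\otimes c\otimes x .
\]
In the expansion of $(X_1+X_2+X_3)^l$, the degree of the middle factor of a word is the number of letters $X_2$. The words without $X_2$ sum to $(X_1+X_3)^l$. Since $X_3X_1=qX_1X_3$, formula \eqref{eq:binomial} shows that the relevant part of $e_{(1)}\otimes e_{(2)}\otimes e_{(3)}$ is
\[
\sum_{i=0}^l\binom li_q\;c^jx^ic^{\,l-i}\otimes c^{\,j+l-i}\otimes c^jx^{l-i}.
\]

\emph{The pairing.} In $(xc^{-1})^i$ there are $i(i+1)/2$ pairs consisting of an $x$ to the left of a $c^{-1}$, and each exchange gives a factor $q$. So $(xc^{-1})^i=q^{\,i+i(i-1)/2}c^{-i}x^i$, and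
\[
S_A^{-1}(c^jx^ic^{l-i})\,S_A^{-2}(c^jx^{l-i})=c^{-(l-i)}(-xc^{-1})^ic^{-j}\cdot q^{\,l-i}c^jx^{l-i}=(-1)^iq^{\,l+i(i-1)/2}\,c^{-l}x^l .
\]
The coefficient of $e=c^jx^l$ is nonzero only if $j\equiv-l\pmod{r^2}$, and then the middle factor is $c^{-i}$. For each $l$ there is one such $j$. Exchanging the order of summation,
\[
a=\sum_{i=0}^{r-1}(-1)^iq^{\,i(i-1)/2}\Bigl(\sum_{l=i}^{r-1}q^l\binom li_q\Bigr)c^{-i}.
\]

\emph{The cancellation.} By \eqref{eq:pascal} the inner sum telescopes:
\[
\sum_{l=i}^{r-1}q^l\binom li_q=q^i\sum_{l=i}^{r-1}\Bigl(\binom{l+1}{i+1}_q-\binom l{i+1}_q\Bigr)=q^i\binom r{i+1}_q .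
\]
This is $0$ for $0\le i<r-1$ and $q^{r-1}$ for $i=r-1$. Hence $a=(-1)^{r-1}q^{\,r(r-1)/2}c^{1-r}$. The scalar is $1$: for odd $r$ we have $q^{r(r-1)/2}=(q^r)^{(r-1)/2}=1$, and for even $r$ we have $q^{r(r-1)/2}=(q^{r/2})^{r-1}=(-1)^{r-1}$.

\emph{The order.} As $\gcd(r-1,r^2)=1$, the element $a=c^{1-r}$ has order $r^2$. The power $f^{r^2}$ is an algebra map $A\to\Bbbk$. It kills $x$ because $x^r=0$, and it sends $c$ to $f(c)^{r^2}=1$, so $f^{r^2}=\varepsilon_A$. Thus $\gamma^k=1$ if and only if $r^2\mid k$, and $r^2\nmid r$ because $r\ge2$.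
\end{proof}

\section{Proofs of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $U=D(A)$ be as in Proposition~\ref{prop:gamma}, and let $L$ and $J$ be as in Section~\ref{sec:L}. Then $\dim L=2(r^6)^2=2r^{12}$ and $\mathcal C(L)\simeq\mathcal C(L^J)$. The hypotheses of Corollary~\ref{cor:criterion} hold, which gives (1) and (2); the numbers in (1) are distinct and $r^6\ne0$ because $\Bbbk$ has characteristic zero.

For (3), note that $L$ and $L^J$ are the same algebra, and it is noncommutative because it contains $A$. An odd power of an antipode is an anti-automorphism, so it is not the identity. Hence the orders of $S_L$ and $S_J$ are twice the orders of their squares. Since $S_L^{2k}$ is $S^{2k}\otimes S^{2k}$ on both summands, $S_L^2$ has the order of $S^2$, which is $r$. If $S_J^{2k}=\mathrm{id}$, then \eqref{eq:even} with $a=b=1$ gives $\gamma^k\otimes\gamma^{-k}=1\otimes1$. Applying $\mathrm{id}\otimes\varepsilon$ gives $\gamma^k=1$, so $r^2\mid k$. Conversely, $S^{2r^2}=\mathrm{id}$ and $\gamma^{r^2}=1$,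 so $S_J^{2r^2}=\mathrm{id}$ by Proposition~\ref{prop:traces}. Thus $S_J^2$ has order $r^2$.
\end{proof}

For Theorem~\ref{thm:sharp} we must also handle negative exponents. The traces are sums of roots of unity, and the Galois group of a cyclotomic field permutes them. This reduces every exponent to a divisor of $M$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(b) The number $M$ exists because antipodes have finite order. Let $\zeta\in\Bbbk$ be a primitive $M$-th root of unity and write $n=dn'$, so that $\gcd(n',M/d)=1$. By the Chinese remainder theorem there is a positive integer $m$ with $m\equiv n'\pmod{M/d}$ and $m\equiv1\pmod p$ for each prime $p$ that divides $M$ but not $M/d$. Then $m$ is coprime to $M$ and $n\equiv dm\pmod M$. Let $\sigma_m\in\operatorname{Gal}(\mathbb Q(\zeta)/\mathbb Q)$ be the automorphism $\zeta\mapsto\zeta^m$.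

Let $S$ be $S_H$ or $S_K$. Since $S^M=\mathrm{id}$, the eigenvalues of $S^d$ are powers of $\zeta$, and the eigenvalues of $S^n=(S^d)^m$, counted with multiplicity, are their $m$-th powers. So $\operatorname{Tr}(S^n)=\sigma_m(\operatorname{Tr}(S^d))$, with the same $\sigma_m$ for $H$ and $K$. As $\sigma_m$ is injective, the equivalence follows. For $d=1$ and $d=2$ the equality $\operatorname{Tr}(S_H^d)=\operatorname{Tr}(S_K^d)$ is the known invariance of $\operatorname{Tr}(S)$ and $\operatorname{Tr}(S^2)$. For $d=M$ it reads $\dim H=\dim K$, which holds by the invariance of the dimension \cite{EO}.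

(a) If $n=\pm1$ or $n=\pm2$, then $\gcd(n,M)\in\{1,2\}$, and if $n=0$, then $\gcd(n,M)=M$. In these cases (b) gives invariance. Now let $|n|\ge3$. Since $\gcd(-n,M)=\gcd(n,M)$, part (b) shows that a pair $H,K$ has equal traces for the exponent $-n$ if and only if it has equal traces for the exponent $n$. So we may take $n\ge3$. If $n=2r$ is even, then $r\ge2$, and Theorem~\ref{thm:main}(1) gives $\mathcal C(L)\simeq\mathcal C(L^J)$ with $\operatorname{Tr}(S_L^n)\ne\operatorname{Tr}(S_{L^J}^n)$. If $n$ is odd, use Theorem~\ref{thm:main}(2) with $r=n$.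

(c) By Theorem~\ref{thm:main}(3), the orders of $S_L$ and $S_{L^J}$ are $2r\ne2r^2$, and the orders of their squares are $r\ne r^2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Drinfeld}
Drinfeld, \emph{On almost cocommutative Hopf algebras}.

\bibitem{EO}
Etingof and Ostrik, \emph{Finite tensor categories}.

\bibitem{Kassel}
Kassel, \emph{Quantum Groups}.

\bibitem{Montgomery}
Montgomery, \emph{Hopf Algebras and Their Actions on Rings}.

\bibitem{NN}
Cris Negron and Siu-Hung Ng, \emph{Gauge invariants from the powers of antipodes}, arXiv:1609.00994 (2016).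

\end{thebibliography}
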